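# Simple groups are not unions of proper subgroups of one order

## The guess from prime divisors, tested on $A_5$, $A_6$, $A_7$

Can a finite simple group be a union of proper subgroups that all have the same order? The first guess is no, and the first reason that comes to mind is arithmetic: the common order would have to be divisible by too many primes. Let us fix the words and test this.

**Definition.** A *covering* of a group $G$ is a finite collection of proper subgroups whose set-theoretic union is $G$. An *equal covering* is a covering in which all the subgroups have the same order. For a finite group $X$, let $\pi(X)$ be the set of primes dividing $|X|$, and let $\exp(X)$ be the least common multiple of the element orders.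

Equal coverings do exist for some groups. The group $C_p\times C_p$ is the union of its $p+1$ subgroups of order $p$. The quaternion group $Q_8$ is the union of its three cyclic subgroups of order $4$. A cyclic group has no covering at all, since a generator lies in no proper subgroup; in particular groups of prime order are out. The group $S_3$ has coverings but no equal one: members of order $m$ would contain elements of order $2$ and of order $3$, so $6\mid m$ and a member would be $S_3$.

The argument for $S_3$ is general. If $G$ has an equal covering with members of order $m$, then every element order divides $m$, so $\exp(G)\mid m$; in particular every prime of $\pi(G)$ divides $m$. So the first hope is that a nonabelian simple group has no proper subgroup $H$ with $\pi(H)=\pi(G)$.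

**$A_5$.** A proper $H$ with $\pi(H)=\{2,3,5\}$ has order divisible by $30$ and less than $60$, so $|H|=30$. A group of order $2k$ with $k$ odd has a subgroup of index $2$, so $H$ has a subgroup of order $15$. Groups of order $15$ are cyclic, but $A_5$ has no element of order $15$. So there is no such $H$, and the hope is right here.

**$A_6$.** Here the hope fails: $A_5<A_6$ and $\pi(A_5)=\pi(A_6)=\{2,3,5\}$. The finer condition $\exp(G)\mid m$ fails to help as well: the element orders of $A_6$ are $1,2,3,4,5$, so $\exp(A_6)=60=|A_5|$. Divisibility cannot exclude members of order $60$. Something else does. Let $H<A_6$ be proper with $30\mid|H|$. Then $|A_6:H|$ divides $12$. It is at least $6$: by simplicity $A_6$ embeds in the symmetric group on the cosets of $H$, and $360>5!$. So $|H|\in\{30,60\}$. Order $30$ would give an element of order $15$ as above, which $A_6$ lacks. If $|H|=60$ and $H$ contains an element of order $4$, then its Sylow $2$-subgroup is cyclic, so $H$ has a normal $2$-complement; this has order $15$, hence is cyclic, again impossible. So an element of order $4$, such as $(1\,2\,3\,4)(5\,6)$, lies in *no* proper subgroup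 with prime set $\{2,3,5\}$.

**$A_7$.** Let $H<A_7$ be proper with $210\mid|H|$. The index divides $12$ and, by simplicity, is at least $7$ (as $2520>6!$), so it is $12$ and $|H|=210$. Groups of squarefree order are soluble, so $H$ has a Hall subgroup of order $35$, which is cyclic. But an element of order $35$ needs $5+7=12$ points. So there is no such $H$.

The repair found for $A_6$ suggests what to look for: *one element $g$ that lies in no proper subgroup with the full prime set*. It works in every nonabelian simple group but one.

## One element avoiding all subgroups with the full prime set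

The question is a conjecture in Andrew Velasquez-Berroteran, "Equal Coverings of Finite Groups", arXiv:2206.14843 (2022). The answer is as follows.

**Theorem 1.** No finite simple group has an equal covering.

**Theorem 2.** Let $G$ be a nonabelian finite simple group.

* (a) If $G\not\cong\Omega_8^+(2)$, there is $g\in G$ such that every proper subgroup $H\ni g$ satisfies $\pi(H)\ne\pi(G)$. Hence $G$ has no covering whose members' orders all have the same set of prime divisors.
* (b) $G=\Omega_8^+(2)$ is the union of its proper subgroups isomorphic to $Sp_6(2)$ and $2^6{:}A_8$. Both orders have prime set $\pi(G)=\{2,3,5,7\}$ and are divisible by $\exp(G)$. Nevertheless $G$ has no equal covering.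

**Theorem 2 implies Theorem 1.** Suppose all members of a covering of $G$ have orders with the same prime set $\pi$. For each $p\in\pi(G)$ an element of order $p$ lies in some member, so $\pi=\pi(G)$. Thus in (a) the second sentence follows from the first: the member containing $g$ would violate it. An equal covering is a special case. Groups of prime order have no covering. So Theorem 1 follows from (a) and the last sentence of (b).

**What we quote.** We write $A{:}B$ for a split extension, $A.B$ for an unspecified one, and $2^6$ for an elementary abelian group. The proof rests on the classification of finite simple groups through the following published results.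

**(LPS)** (Liebeck–Praeger–Saxl, *Transitive subgroups of primitive permutation groups*, J. Algebra 234 (2000), 291–361, Corollary 5 and Table 10.7; see also Burness–Covato, *On the prime graph of simple groups*, Bull. Aust. Math. Soc. 91 (2015), 227–240.) Let $G$ be a nonabelian finite simple group, not isomorphic to an alternating group, with a proper subgroup $M$ such that $\pi(M)=\pi(G)$. Then either $G$ is in the list
$$\mathcal L:\ L_6(2),\ U_3(3),\ U_3(5),\ U_4(2)\cong PSp_4(3),\ U_4(3),\ U_5(2),\ U_6(2),\ PSp_4(7),\ Sp_6(2),\ \Omega_8^+(2),\ G_2(3),\ {}^2F_4(2)',$$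
$$M_{11},\ M_{12},\ M_{24},\ HS,\ McL,\ Co_2,\ Co_3,$$
or $M$ lies in a subgroup $H$ as follows (natural embeddings):

1. $G=Sp_{2m}(q)$, $m,q$ even, $H=O_{2m}^-(q)$;
2. $G=\Omega_{2m+1}(q)$, $m\ge4$ even, $q$ odd, $H$ the stabilizer of a nonsingular $1$-space;
3. $G=P\Omega_{2m}^+(q)$, $m\ge4$ even, $H$ the stabilizer of a nonsingular $1$-space or, if $m=4$, the image of such a stabilizer under an automorphism of $G$ (for $m=4$ see also Kleidman, J. Algebra 110 (1987), 173–242);
4. $G=PSp_4(q)$, $H=PSp_2(q^2).2$. (For $q$ odd this also covers $\Omega_5(q)\cong PSp_4(q)$.)

**(ATLAS)** Conway et al., *Atlas of Finite Groups*: maximal subgroups and element orders of the groups in $\mathcal L$ other than $L_6(2)$, and the maximal subgroups of $L_5(2)$. For $PSp_4(7)$ see also Bray–Holt–Roney-Dougal, *The Maximal Subgroups of the Low-Dimensional Finite Classical Groups*, Tables 8.12–8.13.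

**(Jordan)** A primitive subgroup of $S_n$ containing a $q$-cycle, $q$ prime, $q\le n-3$, contains $A_n$.

**(Bertrand)** For $k\ge4$ there is a prime $q$ with $k<q<2k-2$.

So (a) becomes a list of separate tasks. For an alternating group we argue directly. For a group in families 1–4 and outside $\mathcal L$ we need an element that lies in *none* of the subgroups $H$ listed for it. For the groups of $\mathcal L$ we go through maximal subgroups. If $G$ is not alternating, not in $\mathcal L$ and in none of the families, it has no proper $M$ with $\pi(M)=\pi(G)$, and any $g$ works.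

## Alternating groups of degree at least $8$

The cases $n=5,6,7$ are done above. Let $n\ge8$.

**Step 1: the prime and the element.** *We want a prime so large that its elements are single cycles, yet small enough for (Jordan).* Apply (Bertrand) with $k=\lfloor n/2\rfloor\ge4$. If $n=2k$, we get $n/2<q<n-2$. If $n=2k+1$, then $q\ge k+1>n/2$ and $q<2k-2=n-3$. In both cases $n/2<q\le n-3$. Let $g$ be an $n$-cycle if $n$ is odd, and a product of two disjoint $(n/2)$-cycles if $n$ is even. Both are even permutations. Suppose $g\in H\le A_n$ with $\pi(H)=\pi(A_n)$. By Cauchy, $H$ contains an element $c$ of order $q$, and $c$ is a single $q$-cycle because $2q>n$.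

**Step 2: $H$ is transitive.** *We play the orbits of $g$ against the long cycle.* The $H$-orbit containing the points moved by $c$ has more than $n/2$ points. It is a union of $\langle g\rangle$-orbits, whose lengths are $n$, or $n/2,n/2$. So it is everything.

**Step 3: $H$ is primitive.** *This is the remaining hypothesis of (Jordan).* If $H$ preserved blocks of size $b$ with $1<b<n$, then $|H|$, hence $q$, would divide $(b!)^{n/b}\,(n/b)!$. So $q\le\max(b,n/b)\le n/2$, a contradiction.

**Step 4: conclusion.** By (Jordan), $H\supseteq A_n$. So no *proper* subgroup containing $g$ has the full prime set. This proves (a) for alternating groups. $\square$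

## Isometries with no nonsingular fixed line

In families 1–3 the subgroups to avoid are given by quadratic forms, so we collect the tools here.

**Definition.** Let $Q$ be a quadratic form on a finite-dimensional space $V$ over $\mathbb F_q$, with *polar form* $B(x,y)=Q(x+y)-Q(x)-Q(y)$. All our spaces have $B$ nondegenerate, and we then call $Q$ nondegenerate. For $q$ odd, $Q(x)=\frac12B(x,x)$; for $q$ even, $B$ is alternating. A vector is *singular* if $Q$ vanishes on it, and a $1$-space is *nonsingular* if $Q$ does not vanish on it. A subspace is *totally singular* if $Q$ vanishes on it. In dimension $2k$ there are two types: *plus*, if there is a totally singular subspace of dimension $k$, and *minus* otherwise. In an orthogonal sum of even-dimensional spaces the signs multiply. For $q$ odd, a space is determined up to isometry by its dimension and its discriminant modulo squares.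

For example, over $\mathbb F_2$ the form $xy$ on $\mathbb F_2^2$ has type $2^+$. Its isometry group $O_2^+(2)$ has order $2$, since only the swap of the two singular vectors is available. The form $x^2+xy+y^2$ has type $2^-$; all three nonzero vectors are nonsingular, and $O_2^-(2)=GL_2(2)\cong S_3$.

The group $\Omega(V)$ is a normal subgroup of $O(V)$ of $2$-power index, so *every element of odd order in $O(V)$ lies in $\Omega(V)$*. For $q$ even, it is the kernel of the Dickson invariant $x\mapsto \operatorname{rank}(x-1)\bmod 2$. We write $P\Omega$ for $\Omega$ modulo scalars.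

If an isometry $g$ fixes a nonsingular $1$-space $\langle v\rangle$ with $gv=\lambda v$, then $Q(v)=\lambda^2Q(v)$, so $\lambda=\pm1$. If $q$ is even, or if $g$ is unipotent, then $\lambda=1$.

**Lemma 3.** Let $m$ be even and $Y=\mathbb F_{q^m}$ with $Q(x)=\mathrm{Tr}_{\mathbb F_{q^{m/2}}/\mathbb F_q}\bigl(x^{q^{m/2}+1}\bigr)$. This is a nondegenerate quadratic form over $\mathbb F_q$. If $a^{q^{m/2}+1}=1$, multiplication by $a$ is an isometry with eigenvalues $a^{q^i}$, $0\le i<m$. If $q$ is even, $Y\perp Y$ has plus type.

*Proof.* Put $\bar x=x^{q^{m/2}}$. The polar form is $\mathrm{Tr}_{\mathbb F_{q^{m/2}}/\mathbb F_q}(x\bar y+\bar xy)=\mathrm{Tr}_{\mathbb F_{q^m}/\mathbb F_q}(x\bar y)$, which is nondegenerate. Since $(ax)^{q^{m/2}+1}=x^{q^{m/2}+1}$, multiplication by $a$ preserves $Q$, and its characteristic polynomial is $\prod_i(t-a^{q^i})$. If $q$ is even, the diagonal $\{(y,y)\}$ is totally singular of half the dimension, because $Q(y)+Q(y)=0$. $\square$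

**Lemma 4.** Let $u$ be an isometry of a space with nondegenerate bilinear form. Then
$$\operatorname{im}(u-1)=\ker(u-1)^\perp. \tag{1}$$
If $u$ is unipotent without Jordan blocks of size $1$, then $\ker(u-1)\subseteq\operatorname{im}(u-1)=\ker(u-1)^\perp$. In particular, for a quadratic space with $q$ odd, $\ker(u-1)$ is totally singular, and $u$ fixes no nonsingular $1$-space.

*Proof.* For $v\in\ker(u-1)$ and any $w$, $B(v,uw-w)=B(u^{-1}v,w)-B(v,w)=0$. So $\operatorname{im}(u-1)\subseteq\ker(u-1)^\perp$, and the dimensions agree. In a Jordan block of size at least $2$ the kernel of $u-1$ lies in its image, which gives the inclusion. For $q$ odd, $Q(v)=\frac12B(v,v)=0$ on the kernel, and a nonsingular $1$-space fixed by a unipotent $u$ would lie in the kernel. $\square$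

**Lemma 5.** For $q$ odd, every nondegenerate quadratic space of odd dimension $d$ has a unipotent isometry with a single Jordan block. It has odd order, so it lies in $\Omega$.

*Proof.* Let $d=2k+1$, with basis $e_0,\dots,e_{2k}$, let $Ne_i=e_{i+1}$, $Ne_{2k}=0$, and for $c\in\mathbb F_q^\times$ put $B(e_i,e_j)=(-1)^ic$ if $i+j=2k$, and $0$ otherwise. If $i+j=2k$ then $i\equiv j\pmod 2$, so $B$ is symmetric; it is nondegenerate. If $i+j+1=2k$, then $B(Ne_i,e_j)+B(e_i,Ne_j)=(-1)^{i+1}c+(-1)^ic=0$, and both terms vanish otherwise. So the adjoint of $N$ is $N^*=-N$. Put $u=(1+N)(1-N)^{-1}$. Then $u^*u=(1+N)^{-1}(1-N)(1+N)(1-N)^{-1}=1$, so $u$ is an isometry. As $u-1=2N(1-N)^{-1}$ and $2\ne0$, the map $u$ is unipotent with one Jordan block. Multiplying $c$ by a nonsquare multiplies the discriminant by a nonsquare, since $d$ is odd; so every nondegenerate space of dimension $d$ is obtained. The order of $u$ is a power of the odd characteristic. $\square$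

## Symplectic and orthogonal families without triality

**Family 1, $Sp_{2m}(q)$, $q$ even, $m\ge4$ even.** *We want an element whose only invariant quadratic form has plus type.* Let $a$ have order $q^{m/2}+1$, let $V=Y\perp Y$ as in Lemma 3, and let $g$ be multiplication by $a$ on both summands, viewed in $Sp_{2m}(q)$ via the polar form $(\cdot,\cdot)$. It has no eigenvalue $1$. Let $Q_0$ be a $g$-invariant quadratic form polarizing to $(\cdot,\cdot)$; the form of $Y\perp Y$ is one. If $Q_1$ is another, then $Q_1-Q_0$ is additive and satisfies $(Q_1-Q_0)(\lambda x)=\lambda^2(Q_1-Q_0)(x)$. Squaring is an automorphism of $\mathbb F_q$, so $Q_1-Q_0=f^2$ with $f$ linear, that is, $Q_1=Q_0+(v,\cdot)^2$ for some $v$. Invariance under $g$ gives $(v,gx)=(v,x)$ for all $x$, so $v\in C_V(g)=0$. So $g$ preserves exactly one such form, of plus type, and lies in no $O_{2m}^-(q)$.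

**Families 1 and 4, $Sp_4(q)$, $q\ge4$ even.** *Now $O_4^-(q)$ and $Sp_2(q^2).2$ must be avoided by the same element.* Take $m=2$, so $Y=\mathbb F_{q^2}$. Choose $a,b\in\mathbb F_{q^2}^\times$ with $a^{q+1}=b^{q+1}=1$, $a\ne1$ and $b\notin\{1,a,a^{-1}\}$; this is possible since $q+1\ge5$. Let $g$ be multiplication by $a$ on the first $Y$ and by $b$ on the second. Its eigenvalues are $a^{\pm1},b^{\pm1}$, none equal to $1$. As before, $g$ preserves a unique form, of plus type, so it lies in no $O_4^-(q)$.

Suppose $g\in Sp_2(q^2).2$. The order of $g$ divides the odd number $q+1$, so $g\in Sp_2(q^2)=SL_2(q^2)$. Let $x^{\pm1}$ be its eigenvalues over $\mathbb F_{q^2}$. Restriction of scalars to $\mathbb F_q$ adds the Frobenius twist, so the eigenvalues on $V$ are $x^{\pm1},x^{\pm q}$. The characteristic polynomial over $\mathbb F_{q^2}$ has coefficients in $\mathbb F_{q^2}$, so $x^{q^2}\in\{x,x^{-1}\}$. Now $a$ is one of the four eigenvalues. If $a=x^{\pm1}$ then $x=a^{\pm1}$. If $a=x^{\pm q}$, then $a^{-1}=a^q=x^{\pm q^2}$ is $x$ or $x^{-1}$. In every case $x=a^{\pm1}$, and since $a^q=a^{-1}$, all four eigenvalues are $a^{\pm1}$. This contradicts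 the eigenvalue $b$. (The remaining group $Sp_4(2)'\cong A_6$ was done above.)

**Family 4, $PSp_4(q)$, $q$ odd, $q\ne3$.** *An $\mathbb F_{q^2}$-linear map has an even-dimensional fixed space over $\mathbb F_q$; a transvection does not.* Write the symplectic space as $V_2\perp V_2'$ with two planes, let $t$ be a transvection of $Sp(V_2)$, put $\hat g=t\perp(-1_2)$, and let $g$ be the image of $\hat g$. With $p$ the characteristic, $\hat g^2=t^2\perp1$ is a nontrivial transvection of order $p$, and its fixed space has dimension $3$. The preimage of $PSp_2(q^2).2$ in $Sp_4(q)$ is $Sp_2(q^2).2$. Its elements of odd order lie in $Sp_2(q^2)$, hence are $\mathbb F_{q^2}$-linear with even-dimensional fixed spaces. So $\hat g^2$, and hence $\hat g$, does not lie there, and $g\notin PSp_2(q^2).2$. For $q\ne7$ this suffices. The groups $PSp_4(7)$ and $PSp_4(3)\cong U_4(2)$ are in $\mathcal L$ and are treated later.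

**Family 2, $\Omega_{2m+1}(q)$, $q$ odd.** Let $g\in\Omega_{2m+1}(q)$ be unipotent with a single Jordan block (Lemma 5). By Lemma 4 it fixes no nonsingular $1$-space.

**Family 3, $P\Omega_{2m}^+(q)$, $m\ge6$ even.** *We need an element of $\Omega_{2m}^+(q)$ that fixes no nonsingular $1$-space.* If $q$ is even, take the element $g$ of $Sp_{2m}(q)$ above: it preserves the plus-type form of $Y\perp Y$, has odd order and so lies in $\Omega_{2m}^+(q)$, and has no eigenvalue $1$.

If $q$ is odd, one would first take a unipotent element with blocks of sizes $2m-1$ and $1$ on an orthogonal sum; but it fixes the summand of dimension $1$, which is a nonsingular $1$-space. So we make the small block bigger. Let $V=A\perp B$, $\dim A=2m-3$, $\dim B=3$, with the form on $B$ scaled so that $V$ has plus type: scaling by a nonsquare changes the discriminant of the $3$-space, hence of $V$, by a nonsquare, and so changes the type of $V$. Let $u$ be unipotent with a single Jordan block on each of $A$ and $B$ (Lemma 5); it has odd order, so $u\in\Omega_{2m}^+(q)$. By Lemma 4 it fixes no nonsingular $1$-space. The preimage of $H$ in $\Omega_{2m}^+(q)$ is the stabilizer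 of the $1$-space, so the image $g$ of $u$ lies in no $H$.

## $P\Omega_8^+(q)$: three eight-dimensional modules at once

For $m=4$ the constructions above still avoid the stabilizers in the natural module, but the images of these stabilizers under automorphisms must be avoided too.

**Set-up.** Let $X$ be the simply connected algebraic group of type $D_4$ over $\overline{\mathbb F}_q$, with standard Frobenius $F$. Then $X^F=Spin_8^+(q)$ and $X^F/Z(X^F)=P\Omega_8^+(q)=G$. For $q$ even, $X^F=\Omega_8^+(q)=G$. Let $\tau$ be the triality graph automorphism of $X$ given by a pinning over the prime field; it has order $3$ and commutes with $F$. Let $\rho_1$ be the natural $8$-dimensional representation, with its $\mathbb F_q$-structure and invariant quadratic form of plus type, so that $\rho_1(X^F)=\Omega_8^+(q)$. Put $\rho_i=\rho_1\circ\tau^{i-1}$ for $i=2,3$, on the same space with the same form, and write $V_i$ for the module afforded by $\rho_i$. As $\tau$ permutes the three outer fundamental weights cyclically, $V_2$ and $V_3$ are the half-spin modules. With respect to a maximal torus the weights are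
$$V_1:\ \pm\varepsilon_i\ (1\le i\le4);\qquad V_2,V_3\text{ (in some order)}:\ \tfrac12\sum_{i=1}^4e_i\varepsilon_i\ (e_i=\pm1),\quad \textstyle\prod e_i=1,\ \text{resp. }-1. \tag{2}$$

**The subgroups to avoid.** An element $x\in X^F$ stabilizes a $1$-space of $V_i$ if and only if $\tau^{i-1}(x)$ stabilizes that $1$-space in $V_1$. So the stabilizers in $X^F$ of nonsingular $1$-spaces of $V_i$ are the images under $\tau^{-(i-1)}$ of those for $V_1$. The subgroup $P\Gamma O_8^+(q)$ of $\mathrm{Aut}(G)$, induced by the semisimilarities of $V_1$, preserves the family of stabilizers of nonsingular $1$-spaces of $V_1$, and $1,\tau,\tau^2$ represent its cosets in $\mathrm{Aut}(G)$. Writing an automorphism as $\tau^k\gamma$ with $\gamma\in P\Gamma O_8^+(q)$, we see that *the subgroups $H$ in family 3 with $m=4$ are exactly the images in $G$ of the stabilizers of nonsingular $1$-spaces over $\mathbb F_q$ in $V_1$, $V_2$ or $V_3$*. The center acts by scalars on each $V_i$, so membership may be tested on any preimage in $X^F$.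

**Lemma 6.** Let $q$ be even and let $s\in X^F$ have odd order, with eigenvalues $\lambda_i^{\pm1}$ ($1\le i\le4$) on $V_1$. Then $s$ has eigenvalue $1$ on $V_2$ or on $V_3$ if and only if $\prod_{i=1}^4\lambda_i^{e_i}=1$ for some signs $e_i=\pm1$.

*Proof.* In characteristic $2$ an element of odd order is semisimple, so we may conjugate $s$ into the maximal torus. By (2) its eigenvalues on $V_1$ are $\varepsilon_i(s)^{\pm1}$, so after renumbering $\varepsilon_i(s)=\lambda_i^{\pm1}$ for each $i$. The eigenvalues on $V_2$ and $V_3$ together are the $16$ values $\eta(s)$ with $\eta=\frac12\sum e_i\varepsilon_i$, and $\eta(s)^2=\prod\varepsilon_i(s)^{e_i}$. In characteristic $2$, $\eta(s)=1$ if and only if $\eta(s)^2=1$. As the $e_i$ run over all signs, the products $\prod\varepsilon_i(s)^{e_i}$ and $\prod\lambda_i^{e_i}$ run over the same set. $\square$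

For example, if $s$ has eigenvalues $\omega,\omega^{-1},1^6$ on $V_1$ with $\omega$ of order $3$, the products are $\omega^{\pm1}$. So an element fixing a $6$-dimensional subspace of $V_1$ fixes no nonzero vector of $V_2$ or $V_3$. We shall use this element later.

**Where the earlier choice stops working.** Let $q$ be even and $s$ as in family 1: multiplication by an element $\alpha$ of order $q^2+1$ on both summands of $Y\perp Y$, $Y=\mathbb F_{q^4}$. Here $\alpha^{q^2}=\alpha^{-1}$, so $(\lambda_i)=(\alpha,\alpha^q,\alpha,\alpha^q)$, and $\lambda_1\lambda_2\lambda_3^{-1}\lambda_4^{-1}=1$. By Lemma 6, $s$ has eigenvalue $1$ on some $V_i$, $i\in\{2,3\}$. As $s$ has odd order, $V_i=C_{V_i}(s)\oplus\operatorname{im}(s-1)$, and by (1) the sum is orthogonal. So $C_{V_i}(s)$ is nonzero and nondegenerate, and contains a nonsingular vector: $s$ lies in one of the subgroups to be avoided. The remedy is to let the two summands turn at different speeds.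

**The case $q\ge4$ even.** *We choose an exponent $j$ so that no product in Lemma 6 equals $1$.* Let $n=q^2+1$, which is odd and at least $17$. In $\mathbb Z/n$ we have $q^2=-1$, and $D=\{\pm1,\pm q\}$ is a multiplicative group. As $n>5$, choose $j\in\mathbb Z/n$ with $j\notin D\cup\{0\}$. Let $\alpha\in\mathbb F_{q^4}$ have order $n$, and let $s$ act on $V_1=Y\perp Y$ as $\alpha$ on the first summand and $\alpha^j$ on the second. By Lemma 3 it is an isometry of a plus-type space; it has odd order, so $s\in\Omega_8^+(q)=X^F$. It has no eigenvalue $1$ on $V_1$, and
$$(\lambda_1,\lambda_2,\lambda_3,\lambda_4)=(\alpha,\alpha^q,\alpha^j,\alpha^{jq}),\qquad \prod\lambda_i^{e_i}=\alpha^N,\quad N=(e_1+e_2q)+j(e_3+e_4q).$$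
In $\mathbb Z/n$ we have $q(1+q)=q-1$. So the four elements $\pm1\pm q$ are exactly the elements $(1+q)\delta$ with $\delta\in D$, and $N=(1+q)(\delta+j\delta')$ with $\delta,\delta'\in D$. Also $(1+q)(1-q)=1-q^2=2$ is a unit because $n$ is odd, so $1+q$ is a unit. If $N=0$, then $j=-\delta/\delta'\in D$, a contradiction. So $s$ has no eigenvalue $1$ on any $V_i$. Since $q$ is even, a fixed nonsingular $1$-space would give eigenvalue $1$; so there is none in any $V_i$. Take $g=s$.

**The case $q\ge3$ odd.** *We want a unipotent element with no block of size $1$ on each of the three modules.* With $m=4$, the construction in family 3 gives an element of $\Omega_8^+(q)$ of Jordan type $(5,3)$. Let $p$ be the characteristic. The kernel of $X^F\to\Omega_8^+(q)$ is a $2$-group, so the element lifts to a $p$-element $u\in X^F$. To find its Jordan type on $V_2$ and $V_3$, that is, the type of $\tau(u)$ and $\tau^2(u)$ on $V_1$, we use an invariant that every automorphism of $X$ preserves: the dimension of the centralizer.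

For $p\ne2$ the centralizer in $SO_8$ of a unipotent element with Jordan partition $\lambda$ has dimension $\frac12\bigl(\sum_i(\lambda_i^*)^2-\#\{i:\lambda_i\text{ odd}\}\bigr)$, where $\lambda^*$ is the dual partition (e.g. Liebeck–Seitz, *Unipotent and Nilpotent Classes in Simple Algebraic Groups and Lie Algebras*, 2012). The possible partitions of $8$ are those in which even parts have even multiplicity. For $(5,3)$ we have $\lambda^*=(2,2,2,1,1)$, and the dimension is $\frac12(14-2)=6$. The full list is

| $\lambda$ | $(7,1)$ | $(5,3)$ | $(5,1^3)$ | $(4^2)$ | $(3^2,1^2)$ | $(3,2^2,1)$ | $(3,1^5)$ | $(2^4)$ | $(2^2,1^4)$ | $(1^8)$ |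
|---|---|---|---|---|---|---|---|---|---|---|
| dim | 4 | 6 | 8 | 8 | 10 | 12 | 16 | 16 | 18 | 28 |

So type $(5,3)$ is characterized by centralizer dimension $6$. The map $X\to SO_8$ has finite central kernel, so centralizer dimensions of $u$ may be computed in $X$ or in $SO_8$: on the preimage of the centralizer in $SO_8$, the map $x\mapsto[x,u]$ is a homomorphism to the finite kernel, and its own kernel is $C_X(u)$. The elements $\tau^{i-1}(u)$ have the same centralizer dimension as $u$. Hence $u$ has Jordan type $(5,3)$ on every $V_i$, and by Lemma 4 it fixes no nonsingular $1$-space in any $V_i$. Let $g$ be the image of $u$. (Type $(4^2)$ also has no block of size $1$, but it shares the dimension $8$ with $(5,1^3)$, so this count would not settle that choice.)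

This settles families 1–4 outside $\mathcal L$. For $q=2$ the choice of $j$ is impossible: $n=5$, $D=\{\pm1,\pm2\}$, and $D\cup\{0\}$ is all of $\mathbb Z/5$. We shall see that this is not the fault of the construction.

## A Singer cycle in $GL_6(2)$

Let $G=L_6(2)=GL_6(2)$ and $V=\mathbb F_2^6$. A *Singer cycle* is multiplication by a generator of $\mathbb F_{64}^\times$ on $\mathbb F_{64}\cong V$: it has order $63$ and is transitive on the $63$ nonzero vectors. Let $g$ be one, and suppose $g\in H\le G$ with $\pi(H)=\pi(G)$; note that $2,31\in\pi(G)$. We show $H=G$.

**Step 1: an element of order $31$ in a vector stabilizer.** *It gives control of the orbits of $H_v$.* Fix $v\ne0$. As $H$ is transitive on nonzero vectors, $|H|=63|H_v|$, so there is $x\in H_v$ of order $31$. The order of $2$ modulo $31$ is $5$, so the nontrivial irreducible $\mathbb F_2\langle x\rangle$-modules have dimension $5$. By Maschke, $V=\langle v\rangle\oplus W$ with $W=[V,x]$ irreducible of dimension $5$. The prime $31$ forces all orbits of $x$ on $W\setminus0$ to have length $31$, so $x$ is transitive there. The $\langle x\rangle$-orbits on $V\setminus\{0,v\}$ are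 $W\setminus0$ and $v+(W\setminus0)$.

**Step 2: $H_v$ is transitive on the $62$ vectors of $V\setminus\{0,v\}$.** *We exclude two orbits of length $31$ by parity.* If $H_v$ is not transitive, its orbits on nonzero vectors have lengths $1,31,31$. As $|H|$ is even, an involution of $H$ interchanges two vectors $v_1\ne v_2$. The $H$-orbit of the pair $(v_1,v_2)$ is then symmetric, so it is the edge set of a graph on $63$ vertices of valency $31$. This is impossible, as $63\cdot31$ is odd.

**Step 3: the action on $V/\langle v\rangle$ has kernel $1$ or $2^5$.** The kernel $K$ of $H_v\to GL(V/\langle v\rangle)$ consists of maps $w\mapsto w+f(w)v$ with $f$ linear and $f(v)=0$. So $K$ is a subgroup of $(V/\langle v\rangle)^*$, invariant under $x$ because $K$ is normal in $H_v$. As $x$ acts irreducibly on $V/\langle v\rangle\cong W$, it does so on the dual. Hence $K=1$ or $|K|=2^5$.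

**Step 4: $|K|=2^5$.** Then $H$ contains all transvections with center $v$, and by transitivity on nonzero vectors all transvections. They generate $GL_6(2)$, so $H=G$.

**Step 5: $K=1$ is impossible.** *A double cover of vectors would force an index-$2$ subgroup in a perfect group.* Now $H_v$ embeds in $GL_5(2)$, with order divisible by $62$ by Step 2. By (ATLAS), the only maximal subgroups of $L_5(2)$ of order divisible by $31$ are of the form $31{:}5$, of odd order. So $H_v$ induces all of $GL(V/\langle v\rangle)$. For $w\notin\langle v\rangle$, the stabilizer in $H_v\cong GL_5(2)$ of the coset $w+\langle v\rangle=\{w,w+v\}$ is a vector stabilizer $2^4{:}GL_4(2)$. These cosets are blocks for the transitive action of $H_v$ on the $62$ vectors, so this group acts transitively on $\{w,w+v\}$ and has a subgroup of index $2$. But $2^4{:}GL_4(2)$ is perfect: $GL_4(2)\cong A_8$ is perfect, and it acts nontrivially and irreducibly on $2^4$, so $[2^4,GL_4(2)]=2^4$. This is a contradiction. $\square$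

## The remaining groups of $\mathcal L$ by element orders

A proper subgroup $H$ with $\pi(H)=\pi(G)$ lies in a maximal subgroup whose order is divisible by any primes of $|G|$ we care to test. The table lists, from (ATLAS), all maximal subgroups $K$ of order divisible by the indicated primes, and an order $|g|$ that occurs in $G$ but in none of the $K$. Then $g$ lies in no such $H$.

| $G$ | primes used | $K$ | $\lvert g\rvert$ |
|---|---|---|---|
| $U_3(3)$ | 7 | $L_2(7)$ | 8 |
| $U_3(5)$ | 7 | $A_7$ | 8 |
| $U_4(2)$ | 5 | $2^4{:}A_5$, $S_6$ | 9 |
| $U_4(3)$ | 5, 7 | $L_3(4)$, $A_7$ | 9 |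
| $U_5(2)$ | 5, 11 | $L_2(11)$ | 8 |
| $U_6(2)$ | 7, 11 | $M_{22}$ | 9 |
| $Sp_6(2)$ | 5, 7 | $S_8$ | 9 |
| $G_2(3)$ | 7, 13 | $L_2(13)$ | 8 |
| ${}^2F_4(2)'$ | 5, 13 | $L_2(25)$ | 8 |
| $M_{11}$ | 5, 11 | $L_2(11)$ | 8 |
| $M_{12}$ | 11 | $M_{11}$, $L_2(11)$ | 10 |
| $M_{24}$ | 5, 23 | $M_{23}$ | 21 |
| $HS$ | 7, 11 | $M_{22}$ | 20 |
| $McL$ | 7, 11 | $M_{22}$ | 30 |
| $Co_3$, $Co_2$ | 23 | $M_{23}$ | 30 |

The element orders in the $K$ are, again from (ATLAS):

* $L_2(7)$: $1,2,3,4,7$; $A_7$: $1$ to $7$; $L_3(4)$: $1$ to $5$, and $7$; $L_2(11)$: $1,2,3,5,6,11$;
* $M_{11}$: $1$ to $6$, $8$, $11$; $M_{22}$: $1$ to $8$, $11$; $M_{23}$: $1$ to $8$, $11,14,15,23$;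
* $L_2(13)$: the divisors of $6,7,13$; $L_2(25)$: the divisors of $5,12,13$;
* $S_8$, $S_6$ and $2^4{:}A_5$ have no element of order $9$.

That $|g|$ occurs in $G$ is also in (ATLAS), and in several rows one can see it directly. $G_2(3)$ and ${}^2F_4(2)'$ contain $L_3(3)$, which has elements of order $8$. A unipotent $u\in U_5(2)$ with one Jordan block has $(u-1)^4\ne0=(u-1)^8$, so it has order $8$. $U_6(2)$ and $Sp_6(2)$ contain $U_4(2)$, which has elements of order $9$. $Co_2$ and $Co_3$ contain $McL$, which has elements of order $30$.

**$PSp_4(7)$.** Its order is $2^83^25^27^4$. The maximal subgroups of order divisible by $35$ are $PSp_2(49).2=L_2(49){:}2$ and $A_7$. The element $g$ constructed in family 4 is not in the former. There $\hat g=t\perp(-1_2)$, where $\hat g^7=1\perp(-1_2)$ is not a scalar and $\hat g^2$ is a nontrivial transvection; so $g$ has order $14$. This order does not occur in $A_7$.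

Together with the sections on alternating groups, on the families and on $GL_6(2)$, and with (LPS), this proves **Theorem 2(a)**. $\square$

## $\Omega_8^+(2)$ is the union of its subgroups $Sp_6(2)$ and $2^6{:}A_8$

Let $G=\Omega_8^+(2)$, with the set-up $X,F,\tau,V_i,\varepsilon_i$ for $q=2$, so $G=X^F$; from now on $V_i$ also denotes the $\mathbb F_2$-form. We have $|G|=2^{12}3^55^27=174182400$. The stabilizer in $G$ of a nonzero vector of $V_1$ is $Sp_6(2)$ if the vector is nonsingular and $2^6{:}A_8$ if it is singular. By triality the same holds for $V_2$ and $V_3$. So the covering statement in Theorem 2(b) follows once we show that *every $g\in G$ fixes a nonzero vector in some $V_i$*.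

**Step 1: reduction to odd order.** Write $g=su=us$ with $s$ of odd order and $u$ a $2$-element. If $C_{V_i}(s)\ne0$, then the $2$-element $u$ acts on this $\mathbb F_2$-space and fixes a nonzero vector of it, which $g$ then fixes. So it suffices to show that $s$ has eigenvalue $1$ on some $V_i$. Suppose it has none on $V_1$; we shall find one on $V_2$ or $V_3$.

**Step 2: the possible eigenvalues on $V_1$.** *We list the ways in which $8$ splits into dimensions of irreducible modules.* By Maschke $V_1$ is a sum of irreducible $\mathbb F_2\langle s\rangle$-modules, and the form $B$ makes it self-dual. On an irreducible module of dimension $d$ the eigenvalues are $\lambda,\lambda^2,\dots,\lambda^{2^{d-1}}$, all of the same order $e$, and $2$ has order $d$ modulo $e$. If the module is nontrivial and self-dual, then $\lambda^{-1}=\lambda^{2^i}$ for some $0<i<d$ (note $\lambda\neq\lambda^{-1}$, as $e$ is odd and $e>1$). Then $2^{2i}\equiv1\pmod e$, so $i=d/2$, $d$ is even and $e\mid2^{d/2}+1$. For $d=2,4,6,8$ this gives exactly $e=3,5,9,17$ (for $d=6$ the divisor $3$ of $9$ is excluded, as $2$ has order $2$ modulo $3$). Modules that are not self-dual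 occur in pairs with their duals, so $d\le4$: then $d=3$, $e=7$ or $d=4$, $e=15$ (for $d=2$ the only order is $3$ and for $d=4$ the other order is $5$, both self-dual). The pairs have total dimension $6$ and $8$. Since $17\nmid|G|$, the eigenvalue orders by summand are
$$3^4;\quad 5,5;\quad 9,3;\quad 15;\quad 7,3;\quad 5,3,3.$$

We note for Steps 3 and 4: if $W,W'$ are irreducible submodules with $W'\not\cong W^*$, then $B$ defines a homomorphism $W'\to W^*$, which is $0$, so $W\perp W'$. Hence summands with different eigenvalue orders are orthogonal, and the sum of all those with one order is nondegenerate.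

**Step 3: $(7,3)$ does not occur.** The $6$-space for $7$ is the sum of two irreducible $3$-spaces, dual to each other and not isomorphic. Each is totally isotropic, as it is not self-dual. On each, $Q$ is then an additive function, that is, an invariant linear functional over $\mathbb F_2$, and it vanishes because the module is irreducible and nontrivial. So each is totally singular, and the $6$-space has plus type. As $V_1$ has plus type, the perpendicular $2$-space has type $2^+$. But $s$ acts on it with order $3$, and $|O_2^+(2)|=2$.

**Step 4: $(5,3,3)$ does not occur.** The $4$-space for $5$ has minus type, as $5\nmid|O_4^+(2)|=72$. So its perpendicular space has type $4^-$, and $s$ acts on it as an element of order $3$ of $O_4^-(2)\cong S_5$. This group has a single class of elements of order $3$. It contains one that acts nontrivially on a $2^-$ and trivially on a $2^+$, where $4^-=2^-\perp2^+$. So all its elements of order $3$ fix nonzero vectors, contrary to our assumption on $s$.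

**Step 5: the other four types.** *We now read off eigenvalue $1$ from Lemma 6.* The irreducible modules for $3$, $5$ and $9$ contain all primitive roots of unity of that order. For $15$, the two dual modules have eigenvalues $\theta,\theta^2,\theta^4,\theta^8$ and their inverses. So $\lambda_i=\theta^{f_i}$ as follows.

| type | order of $\theta$ | $(f_1,f_2,f_3,f_4)$ | sign choice with sum $\equiv0$ |
|---|---|---|---|
| $3^4$ | 3 | $1,1,1,1$ | $1+1-1-1=0$ |
| $5,5$ | 5 | $1,1,2,2$ | $1-1+2-2=0$ |
| $9,3$ | 9 | $1,2,4,3$ | $2+3-1-4=0$ |
| $15$ | 15 | $1,2,4,8$ | $1+2+4+8=15\equiv0$ |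

In each row $\prod\lambda_i^{e_i}=1$ for suitable signs. By Lemma 6, $s$ has eigenvalue $1$ on $V_2$ or $V_3$, as required.

**Step 6: the exponent.** *We check that divisibility gives no obstruction here.* We have $|Sp_6(2)|=1451520=2^93^4\cdot5\cdot7$ and $|2^6{:}A_8|=1290240=2^{12}3^2\cdot5\cdot7$; both have prime set $\pi(G)=\{2,3,5,7\}$. On an $8$-dimensional space in characteristic $2$, a $2$-element $x$ satisfies $(x-1)^8=0$, so its order is at most $8$. An element of order $27$, $25$ or $49$ would have an eigenvalue of that order, and the order of $2$ modulo these numbers, namely $18$, $20$, $21$, would have to be at most $8$. So $\exp(G)\mid8\cdot9\cdot5\cdot7=2520$, which divides both orders.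

So for this group no element $g$ as in (a) exists: every element lies in a proper subgroup with the full prime set. To exclude equal coverings we must use the orders themselves.

## $\Omega_8^+(2)$ has no equal covering

The plan is to pin down the only possible common order, $|Sp_6(2)|$, with elements of orders $9$ and $8$, and then to exhibit an element outside all subgroups $Sp_6(2)$.

**Step 1: the relevant maximal subgroups.** Suppose $G$ has an equal covering with members of order $m$. Then $2\cdot3\cdot5\cdot7\mid m$. By (ATLAS), the maximal subgroups of $G$ of order divisible by $35$ are, with three classes each,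
$$Sp_6(2)\ (1451520=2^93^4\cdot5\cdot7),\qquad 2^6{:}A_8\ (1290240=2^{12}3^2\cdot5\cdot7),\qquad A_9\ (181440=2^63^4\cdot5\cdot7),$$
and the only maximal subgroups of $Sp_6(2)$ of order divisible by $35$ are the $S_8$.

**Step 2: elements of order $9$ leave two values of $m$.** $G$ has an element $x$ of order $9$, in $A_9$. Let $H$ be a member of the covering with $x\in H$, and let $H\le K$ with $K$ from Step 1.

* $K\ne2^6{:}A_8$: the $3$-subgroups of $2^6{:}A_8$ embed in $A_8$, which has no element of order $9$.
* If $K=Sp_6(2)$ and $H<K$, then $H$ lies in some $S_8$, because $35\mid|H|$; but $S_8$ has no element of order $9$. So $H=K$ and $m=1451520$.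
* If $K=A_9$, then $x$ is a $9$-cycle, so $H$ is transitive. An element of order $7$ in $H$ excludes blocks of size $3$, since $7\nmid|S_3\wr S_3|=6^4$. So $H$ is primitive. An element of order $5$ in $A_9$ is a $5$-cycle, and $5\le9-3$, so $H=A_9$ by (Jordan) and $m=181440$.

**Step 3: elements of order $8$ exclude $m=181440$.** $G$ has an element $y$ of order $8$, for instance an $8$-cycle in some $S_8<Sp_6(2)$. Suppose $m=181440$ and let $H'$ be a member with $y\in H'$.

* $H'\not\le2^6{:}A_8$, since $3^4\mid m$.
* $H'\not\le Sp_6(2)$, since $H'$ would be proper in it and hence in some $S_8$, of order $40320<m$.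
* So $H'$ is a subgroup $A_9$. But an element of order $8$ in $S_9$ is an $8$-cycle, which is odd. This is a contradiction.

**Step 4: all members are maximal subgroups $Sp_6(2)$.** So $m=1451520$. Each member lies in a maximal subgroup from Step 1, and $1290240$ and $181440$ are less than $m$. So every member is one of the maximal subgroups $Sp_6(2)$.

**Step 5: these are the stabilizers of nonsingular vectors.** By (ATLAS), $G$ has exactly three classes of maximal subgroups $Sp_6(2)$, permuted transitively by triality. One is the class of stabilizers of nonsingular vectors of $V_1$. So the maximal subgroups $Sp_6(2)$ are exactly the stabilizers of nonsingular vectors of $V_1,V_2,V_3$. It remains to find $g\in G$ fixing no nonsingular vector in any $V_i$. By the covering just proved, such a $g$ must still fix a *singular* vector somewhere. So we look for an element with a power that fixes nothing in $V_2$ and $V_3$, and whose fixed vectors in $V_1$ are all singular.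

**Step 6: a hermitian model of $V_1$.** Let $\omega\in\mathbb F_4$ have order $3$, and let $\mathbb F_4^4$ have basis $d,e,w,f$ and the hermitian form $h$ (linear in the first variable) with
$$h(d,d)=h(w,w)=h(e,f)=h(f,e)=1,$$
all other products of basis vectors being $0$. Put $Q(v)=h(v,v)\in\mathbb F_2$. Its polar form is $h(v,v')+h(v',v)=\mathrm{Tr}_{\mathbb F_4/\mathbb F_2}h(v,v')$, which is nondegenerate because $h$ is. The $\mathbb F_4$-plane $\langle e,d+w\rangle$ is totally isotropic for $h$, since $h(d+w,d+w)=1+1=0$ and $h(e,d+w)=0$. So it is a totally singular $4$-space over $\mathbb F_2$, and $Q$ has plus type. We may take $V_1=\mathbb F_4^4$ with this $Q$, and $GU_4(2)\le O_8^+(2)$. For $x\in GU_4(2)$ the map $x-1$ is $\mathbb F_4$-linear, so its $\mathbb F_2$-rank is even and $x$ has Dickson invariant $0$. Hence $GU_4(2)\le G$.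

**Step 7: the element $g$.** On $W=\langle e,w,f\rangle$ let
$$u:\quad e\mapsto e,\qquad w\mapsto w+e,\qquad f\mapsto f+w+\omega e.$$
This preserves $h$: we have $h(uw,uw)=1$, $h(ue,uw)=0$, $h(ue,ue)=0$, $h(ue,uf)=h(e,f)=1$, and
$$h(uw,uf)=h(w,w)+h(e,f)=1+1=0,\qquad h(uf,uf)=h(f,\omega e)+h(w,w)+h(\omega e,f)=\omega^2+1+\omega=0.$$
Moreover $(u-1)w=e$ and $(u-1)^2f=(u-1)(w+\omega e)=e$, while $(u-1)^3=0$. So $u$ is unipotent with one Jordan block of size $3$, $u\in SU_3(2)$, and $u$ has order $4$. Let $g=\omega\oplus u$ on $\langle d\rangle\perp W$. Then $s=g^4=\omega\oplus1$ is a power of $g$.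

* *On $V_1$.* The fixed space of $g$ is $C_W(u)=\mathbb F_4e$, and $Q$ vanishes on it since $h(e,e)=0$.
* *On $V_2$ and $V_3$.* The eigenvalues of $s$ on $V_1$ are $\omega^{\pm1},1^6$, so all products in Lemma 6 are $\omega^{\pm1}\ne1$. So $s$, hence $g$, fixes no nonzero vector of $V_2$ or $V_3$.

Thus $g$ fixes no nonsingular vector in any $V_i$, and by Step 5 it lies in no maximal subgroup $Sp_6(2)$. By Step 4, $g$ is not covered. This is a contradiction, so $\Omega_8^+(2)$ has no equal covering. Together with the previous section this proves **Theorem 2(b)**, and with Theorem 2(a) it proves **Theorem 1**. $\blacksquare$
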